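\title{Coxeter polynomials of Hochschild posets are products of cyclotomic polynomials}

\begin{abstract}
We prove that for every $n\ge 1$ the Coxeter polynomial of the Hochschild poset $\mathsf{Tr}(n)$ is a product of cyclotomic polynomials, by an explicit factorization into binomials $x^{a}\pm1$ over a simple denominator. The poset is cut into layers, each a Boolean lattice, and a transfer formula reduces the determinant to an operator on $(K^2)^{\otimes (n-1)}$. In a suitable basis this operator is block triangular, and its diagonal blocks are weighted cyclic rotations of binary words. The same argument applies to a larger family of layered posets.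
\end{abstract}

\section{Introduction}

\subsection*{The problem}
Let $n\ge1$. A \emph{triword} of size $n$ is a word $u=u_1u_2\cdots u_n$ on the alphabet $\{0,1,2\}$ such that $u_1\neq2$ and no letter $1$ occurs after a letter $0$: if $i<j$ and $u_i=0$, then $u_j\ne1$. The \emph{Hochschild poset} $\mathsf{Tr}(n)$ is the set of triwords of size $n$ with the componentwise order, $u\preccurlyeq v$ if and only if $u_i\le v_i$ for all $i$, where $0<1<2$. It is known to be a lattice with $2^{n-2}(n+3)$ elements; the lattice property is not used below.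

For a finite poset $\mathcal P$, the \emph{zeta matrix} $M=M_{\mathcal P}$ has rows and columns indexed by $\mathcal P$, with $M(u,v)=1$ if $u\preccurlyeq v$ and $0$ otherwise. When $\mathcal P$ is listed along a linear extension, $M$ is upper triangular with ones on the diagonal, so $\det M=1$ and $M^{-1}$ has integer entries. Write $M^{-t}=(M^{-1})^t$. The \emph{Coxeter matrix} is $C_{\mathcal P}=-MM^{-t}$, and the \emph{Coxeter polynomial} $c_{\mathcal P}(x)$ is its characteristic polynomial, a monic polynomial in $\mathbb Z[x]$ of degree $|\mathcal P|$. Multiplying $x+MM^{-t}$ on the right by $M^t$ removes the inverse: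
\begin{equation}\label{eq:pencil}
c_{\mathcal P}(x)=\det(M+xM^t).
\end{equation}
Here and below a scalar added to a square matrix stands for that multiple of the identity. Let $c_n=c_{\mathsf{Tr}(n)}$. We answer the following question, which comes from Combe's paper~\cite{Combe}: \emph{is $c_n(x)$ a product of cyclotomic polynomials for every $n\ge1$?}

Recall that the $k$-th cyclotomic polynomial $\Phi_k$ has as roots the primitive $k$-th roots of unity and is irreducible over $\mathbb Q$. Hence a monic polynomial in $\mathbb Z[x]$ is a product of cyclotomic polynomials if and only if all its complex roots are roots of unity.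

\subsection*{What the simplest posets give}
The Coxeter matrix measures how far the bilinear form $\langle \xi,\zeta\rangle=\xi^tM\zeta$ is from being symmetric: $C^t=-M^{-1}M^t$ satisfies $\langle \xi,C^t\zeta\rangle=-\langle \zeta,\xi\rangle$. For an antichain $C=-I$. For a chain with $r$ elements, $c(x)=(x^{r+1}-1)/(x-1)$ (Example~\ref{ex:chain}). For a product order, $M_{\mathcal P\times\mathcal Q}=M_{\mathcal P}\otimes M_{\mathcal Q}$, and the rules $(X\otimes Y)(X'\otimes Y')=XX'\otimes YY'$ and $(X\otimes Y)^t=X^t\otimes Y^t$ give $C_{\mathcal P\times\mathcal Q}=-C_{\mathcal P}\otimes C_{\mathcal Q}$. The eigenvalues of a Kronecker product are the products of eigenvalues, so every product of chains has a Coxeter polynomial that is a product of cyclotomic polynomials.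

The property is not automatic, even for lattices. Let $\mathcal P$ consist of a minimum, a maximum and $r$ pairwise incomparable elements between them, and put $\lambda=1+x$. The middle block of $M+xM^t$ is $\lambda I_r$, and eliminating it gives
\[
c_{\mathcal P}(x)=\lambda^r\det\begin{pmatrix}\lambda-rx/\lambda&1-r/\lambda\\ x-rx^2/\lambda&\lambda-rx/\lambda\end{pmatrix}
=\lambda^{r-2}\bigl((\lambda^2-rx)^2-x(\lambda-r)(\lambda-rx)\bigr).
\]
Since $(\lambda-r)(\lambda-rx)=(1-r)\lambda^2+r^2x$, this equals $(x+1)^r\bigl(x^2-(r-1)x+1\bigr)$. For $r=4$ it has the root $(3+\sqrt5)/2>1$. This lattice is the subposet of a product of four $2$-element chains formed by the minimum, the atoms and the maximum, so the property can be lost on passing to a subposet.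

We shall see that $\mathsf{Tr}(n)$ is a subposet of a product of chains, obtained by deleting half of each intermediate layer in a regular pattern. This closeness to a product suggests a positive answer, and the example shows that a proof has to use the pattern.

\subsection*{The result}
Throughout, $m=n-1$ and $\varepsilon=(-1)^m$. Let $\mu$ be the number-theoretic M\"obius function, and for $\ell\ge1$ and $0\le p\le \ell$ put
\[
N(\ell,p)=\frac1\ell\sum_{d\mid\gcd(\ell,p)}\mu(d)\binom{\ell/d}{p/d}.
\]
For $\ell\mid n$, this is the number of orbits of size $\ell$ of cyclic rotation on $\{0,1\}^n$ whose words have $p$ ones in each period block of length $\ell$, hence $pn/\ell$ ones in total (Lemma~\ref{lem:necklace}).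

\begin{theorem}\label{thm:main}
For all $n\ge1$,
\[
c_n(x)=\frac{\displaystyle\prod_{j\ge0}\bigl(x^{3j+3}-(-1)^{m(j+1)}\bigr)^{\binom m{3j}}
\prod_{\substack{\ell\mid n,\ 0\le p\le \ell\\ pn/\ell=3j+2,\ j\ge0}}\bigl(x^{3\ell+mp}-(-1)^{m(j\ell+p)}\bigr)^{N(\ell,p)}}
{(x-\varepsilon)^{a_m}\,(x^2+\varepsilon x+1)^{b_m}},
\]
where
\[
a_m=\frac{2^m+2(-1)^m}{3},\qquad b_m=\frac{2^m-(-1)^m}{3}.
\]
\end{theorem}

\begin{corollary}\label{cor:main}
For every $n\ge1$, $c_n(x)$ is a product of cyclotomic polynomials.
\end{corollary}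

\begin{proof}
Every root of $c_n$ is a root of some binomial $x^a\pm1$ with $a\ge1$ in the numerator, hence a root of unity, and $c_n\in\mathbb Z[x]$ is monic.
\end{proof}

The second product has one factor for each rotation orbit of binary words of length $n$ whose number of ones is $2$ modulo $3$. For $n\le4$ these orbits are represented by $11$ ($n=2$), by $011$ ($n=3$), and by $0101$ and $0011$ ($n=4$), with $(\ell,p)=(1,1)$, $(3,2)$, $(2,1)$, $(4,2)$. Thus
\begin{gather*}
c_1=\frac{x^3-1}{x-1},\qquad c_2=\frac{(x^3+1)(x^4+1)}{x^2-x+1}=(x+1)(x^4+1),\\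
c_3=\frac{(x^3-1)(x^{13}-1)}{(x-1)^2(x^2+x+1)}=\frac{x^{13}-1}{x-1},\qquad
c_4=\frac{(x^3+1)(x^6-1)(x^9+1)(x^{18}-1)}{(x+1)^2(x^2-x+1)^3}.
\end{gather*}

The proof cuts $\mathsf{Tr}(n)$ into $m+2$ layers (Section~\ref{sec:layers}), turns the determinant \eqref{eq:pencil} into one of size $2^m$ that involves a product $A_m\cdots A_1$ of one matrix per intermediate layer (Sections~\ref{sec:transfer} and~\ref{sec:apply}), writes this product as $R^m$ for a single operator $R$ (Section~\ref{sec:R}, where $n=3$ is worked by hand), and finds a basis in which $R$ rotates binary words (Sections~\ref{sec:basis} and~\ref{sec:cycles}). Theorem~\ref{thm:family} extends the factorization to a larger family of posets.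

\section{Layers}\label{sec:layers}

A triword is determined by two pieces of data: the positions of its letters $2$, and the position of its first $0$. Indeed, the remaining letters are $1$ before the first $0$ and, by the defining condition, $0$ after it. The order is the product order in these data.

\begin{lemma}\label{lem:layers}
The poset $\mathsf{Tr}(n)$ is isomorphic to
\[
\mathcal L=\bigl\{(w,k): w\in\{1,2\}^m,\ 0\le k\le m+1,\ w_k=1\text{ if }1\le k\le m\bigr\}
\]
with the product order.
\end{lemma}

\begin{proof}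
To a triword $u$ assign $(w,k)$ as follows: $w_i=2$ if $u_{i+1}=2$ and $w_i=1$ otherwise; $k+1$ is the position of the first $0$ in $u$, with $k=m+1$ if $u$ has no $0$. If $1\le k\le m$, then $u_{k+1}=0$, so $w_k=1$ and $(w,k)\in\mathcal L$.

Conversely, to $(w,k)\in\mathcal L$ assign the word $u$ with $u_1=0$ if $k=0$ and $u_1=1$ if $k\ge1$, with $u_{i+1}=w_i$ for $1\le i<k$, and with $u_{i+1}=0$ or $2$ according as $w_i=1$ or $2$ for $i\ge\max(k,1)$. Its first $k$ letters are nonzero, $u_{k+1}=0$ if $k\le m$ (for $k\geq 1$ because $w_k=1$), and no $1$ follows. So $u$ is a triword, and it is sent back to $(w,k)$. A triword is recovered from its pair because $u_1\ne2$ fixes the first letter and because no $1$ occurs after the first $0$.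

Let $u\mapsto(w,k)$ and $v\mapsto(w',k')$. Suppose $u\preccurlyeq v$. Then $u_{i+1}=2$ forces $v_{i+1}=2$, so $w\le w'$; and a zero of $v$ forces a zero of $u$ at the same position, so $k\le k'$. Suppose conversely that $w\le w'$ and $k\le k'$. Then $u_1\le v_1$, since $u_1=1$ means $k\ge1$. Let $i\ge1$. If $v_{i+1}=2$ there is nothing to prove. Otherwise $w'_i=1$, so $w_i=1$ and $u_{i+1}\in\{0,1\}$, which suffices if $v_{i+1}=1$. If $v_{i+1}=0$, then $k\le k'\le i$, so $u$ has a zero at position $k+1\le i+1$; hence $u_{i+1}\ne1$, and $u_{i+1}=0$.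
\end{proof}

The elements with a given $k$ form the $k$-th \emph{layer}. Layers $0$ and $m+1$ are \emph{full}: they are copies of the Boolean lattice $\{1,2\}^m$. Layer $k$ with $1\le k\le m$ is the face $w_k=1$, of size $2^{m-1}$. The total is $2\cdot2^m+m2^{m-1}=2^{n-2}(n+3)$. Figure~\ref{fig:tr3} shows $n=3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={fill=white,inner sep=1.5pt,font=\small}]
\node (a0) at (0,0) {$000$}; \node (b0) at (0,1.6) {$020$};
\node (c0) at (0.9,0.7) {$002$}; \node (d0) at (0.9,2.3) {$022$};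
\node (a1) at (2.6,0) {$100$}; \node (c1) at (3.5,0.7) {$102$};
\node (a2) at (5.2,0) {$110$}; \node (b2) at (5.2,1.6) {$120$};
\node (a3) at (7.8,0) {$111$}; \node (b3) at (7.8,1.6) {$121$};
\node (c3) at (8.7,0.7) {$112$}; \node (d3) at (8.7,2.3) {$122$};
\draw[very thick] (a0)--(b0)--(d0)--(c0)--(a0) (a1)--(c1) (a2)--(b2) (a3)--(b3)--(d3)--(c3)--(a3);
\draw (a0)--(a1)--(a2)--(a3) (b0)--(b2)--(b3) (c0)--(c1)--(c3) (d0)--(d3);
\node at (0,-0.6) {$k=0$}; \node at (2.6,-0.6) {$k=1$};
\node at (5.2,-0.6) {$k=2$}; \node at (7.8,-0.6) {$k=3$};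
\end{tikzpicture}
\caption{The covering relations of $\mathsf{Tr}(3)$; the order increases upward and to the right. Layer $k$ consists of the triwords that begin with exactly $k$ nonzero letters. Thick edges lie inside a layer: the outer layers are squares, and the inner layers are two different edges of the square.}\label{fig:tr3}
\end{figure}

Let $K=\mathbb Q(x)$ and $V=K^2$ with standard basis $e_1,e_2$, and let $e_w=e_{w_1}\otimes\cdots\otimes e_{w_m}\in V^{\otimes m}$. The zeta matrix of $\{1,2\}^m$ is $\mathcal U=U^{\otimes m}$ with $U=\begin{pmatrix}1&1\\0&1\end{pmatrix}$. For $1\le k\le m$ let $\iota_k$ be the $2^m\times2^{m-1}$ matrix whose columns are the $e_w$ with $w_k=1$, and let $\iota_0=\iota_{m+1}=I$. By Lemma~\ref{lem:layers}, the zeta matrix of $\mathsf{Tr}(n)$ has blocks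
\begin{equation}\label{eq:blocks}
M_{kk'}=\iota_k^t\,\mathcal U\,\iota_{k'}\quad(k\le k'),\qquad M_{kk'}=0\quad(k>k').
\end{equation}

\section{A transfer formula for layered matrices}\label{sec:transfer}

The matrix $M+xM^t$ has nonzero blocks on both sides of the diagonal. But all blocks of $M$ are cut out of the same matrix $\mathcal U$, so subtracting the single matrix with blocks $\iota_i^t\mathcal U\iota_j$ clears everything above the diagonal. What remains is block triangular and can be inverted layer by layer. We use the identity $\det(I+XY)=\det(I+YX)$, valid whenever both products are defined; for square $X,Y$ over $K$ it gives $\det(x-XY)=\det(x-YX)$.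

\begin{lemma}\label{lem:transfer}
Let $\mathcal U$ be an invertible rational $D\times D$ matrix, and let $\iota_1,\dots,\iota_r$ be rational matrices of sizes $D\times D_k$ such that each $B_k=\iota_k^t\mathcal U\iota_k$ is invertible. Let $M$ have blocks $\iota_i^t\mathcal U\iota_j$ for $i\le j$ and $0$ for $i>j$. Over $K=\mathbb Q(x)$ put
\[
\tau=\mathcal U\mathcal U^{-t},\qquad Z=x\,\mathcal U^t-\mathcal U,\qquad A_k=I-Z\iota_k(xB_k^t)^{-1}\iota_k^t,\qquad A=A_r\cdots A_1 .
\]
Then
\[
\det(M+xM^t)=\Bigl(\prod_{k=1}^r x^{D_k}\det B_k\Bigr)\frac{\det(x-\tau A)}{\det(x-\tau)}.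
\]
\end{lemma}

\begin{proof}
The block $(i,j)$ of $M+xM^t$ is $\iota_i^t\mathcal U\iota_j$ for $i<j$, is $B_i+xB_i^t$ for $i=j$, and is $x\,\iota_i^t\mathcal U^t\iota_j$ for $i>j$. With $J=(\iota_1,\dots,\iota_r)$ this says $M+xM^t=\Lambda+J^t\mathcal UJ$, where $\Lambda$ is block lower triangular with diagonal blocks $xB_i^t$ and blocks $\iota_i^tZ\iota_j$ for $i>j$. As the $B_i$ are invertible, so is $\Lambda$, with $\det\Lambda=\prod_kx^{D_k}\det B_k$, and
\[
\det(M+xM^t)=\det\Lambda\cdot\det(I+\Lambda^{-1}J^t\,\mathcal UJ)=\det\Lambda\cdot\det(I+\mathcal UJ\Lambda^{-1}J^t).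
\]

We claim that $A=I-ZJ\Lambda^{-1}J^t$. Let $z\in K^D$, let $\xi=\Lambda^{-1}J^tz$ have blocks $\xi_1,\dots,\xi_r$, and put $z_k=z-Z\sum_{j\le k}\iota_j\xi_j$, so that $z_0=z$ and $z_r=(I-ZJ\Lambda^{-1}J^t)z$. The $k$-th block row of $\Lambda\xi=J^tz$ reads $xB_k^t\xi_k+\iota_k^tZ\sum_{j<k}\iota_j\xi_j=\iota_k^tz$, that is, $xB_k^t\xi_k=\iota_k^tz_{k-1}$. Hence $z_k=z_{k-1}-Z\iota_k\xi_k=A_kz_{k-1}$, and $z_r=Az$.

The matrix $Z$ is invertible over $K$, because the polynomial $\det Z$ takes the value $\pm\det\mathcal U\neq0$ at $x=0$. So $J\Lambda^{-1}J^t=Z^{-1}(I-A)$. Since $\mathcal U^t\mathcal U^{-1}=\tau^{-1}$, we have $Z\mathcal U^{-1}=x\tau^{-1}-I$, and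
\[
I+\mathcal UZ^{-1}(I-A)=\mathcal UZ^{-1}\bigl(Z\mathcal U^{-1}+I-A\bigr)=(x\tau^{-1}-I)^{-1}(x\tau^{-1}-A).
\]
Multiplying both factors by $\tau$ shows that the determinant is $\det(x-\tau A)/\det(x-\tau)$.
\end{proof}

For a full layer, $\iota_k=I$, the matrix $A_k$ is
\begin{equation}\label{eq:full}
A_k=I-(x\,\mathcal U^t-\mathcal U)(x\,\mathcal U^t)^{-1}=x^{-1}\tau .
\end{equation}

\begin{example}\label{ex:chain}
A chain with $r$ elements has $r$ full layers with $D=1$ and $\mathcal U=\tau=1$. Then $A=x^{-r}$, and the Coxeter polynomial is $x^r(x-x^{-r})/(x-1)=(x^{r+1}-1)/(x-1)$. Theorem~\ref{thm:main} has the same shape: binomials from the numerator, over $\det(x-\tau)$.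
\end{example}

\section{The transfer matrices of $\mathsf{Tr}(n)$}\label{sec:apply}

We apply Lemma~\ref{lem:transfer} to \eqref{eq:blocks}, with layers indexed by $0,\dots,m+1$. Here $\tau=\tau_0^{\otimes m}$ with
\[
\tau_0=UU^{-t}=\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-1&1\end{pmatrix}=\begin{pmatrix}0&1\\-1&1\end{pmatrix}.
\]
Trace and determinant are $1$, so $\tau_0^2-\tau_0+1=0$; multiplying by $\tau_0+1$ gives $\tau_0^3=-1$, and hence $\tau^3=\varepsilon$.

Let $1\le k\le m$. The matrix $\iota_k$ is the tensor product of the column $e_1$ in slot $k$ with identities in the other slots. As $e_1^tUe_1=1$, we get $B_k=U^{\otimes(m-1)}$, and $P_k=\iota_kB_k^{-t}\iota_k^t$ is $e_1e_1^t$ in slot $k$ and $U^{-t}$ in the other slots. Put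
\[
E=U^te_1e_1^t=\begin{pmatrix}1&0\\1&0\end{pmatrix},
\]
and let $E_k$ be $E$ in slot $k$ and the identity in the other slots. Then $\mathcal U^tP_k=E_k$ and $\mathcal UP_k=\tau\,\mathcal U^tP_k=\tau E_k$, so $A_k=I-x^{-1}ZP_k$ equals
\begin{equation}\label{eq:Ak}
A_k=I-E_k+x^{-1}\tau E_k\qquad(1\le k\le m).
\end{equation}
The matrix $E$ is a projection. Thus $A_k$ is the identity on the kernel of $E_k$, and on the image of $E_k$ it agrees with the matrix \eqref{eq:full} of a full layer.

\begin{proposition}\label{prop:reduced}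
For all $n\ge1$,
\[
c_n(x)=x^{m2^{m-1}}\,\frac{\det(x^3-\varepsilon A_m\cdots A_1)}{\det(x-\tau)},\qquad
\det(x-\tau)=(x-\varepsilon)^{a_m}(x^2+\varepsilon x+1)^{b_m}.
\]
\end{proposition}

\begin{proof}
All $B_k$ are tensor powers of $U$ and have determinant $1$, and $\sum_kD_k=2\cdot2^m+m2^{m-1}$. By \eqref{eq:full}, $\tau A=x^{-2}\tau^2A_m\cdots A_1\tau$. Moving the last factor $\tau$ to the front does not change $\det(x-\tau A)$, so
\[
\det(x-\tau A)=\det(x-x^{-2}\tau^3A_m\cdots A_1)=x^{-2\cdot2^m}\det(x^3-\varepsilon A_m\cdots A_1).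
\]
With \eqref{eq:pencil} and Lemma~\ref{lem:transfer} this gives the first formula.

The eigenvalues of $\tau_0$ are $-\omega$ and $-\omega^{-1}$, where $\omega=e^{2\pi i/3}$. So those of $\tau$ are $\varepsilon\omega^{m-2i}$ with multiplicity $\binom mi$, for $0\le i\le m$. Since $\frac13\sum_{t=0}^2\omega^{ta}$ is $1$ if $3\mid a$ and $0$ otherwise, the multiplicity of $\varepsilon$ is
\[
\frac13\sum_{t=0}^2\sum_i\binom mi\omega^{t(m-2i)}=\frac13\sum_{t=0}^2(\omega^t+\omega^{-t})^m=\frac{2^m+2(-1)^m}3=a_m .
\]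
As $\tau$ is real, $\varepsilon\omega$ and $\varepsilon\omega^{-1}$ have the same multiplicity $(2^m-a_m)/2=b_m$, and they are the roots of $x^2+\varepsilon x+1$.
\end{proof}

The two full layers of $\mathsf{Tr}(n)$ enter only here: together with the factor $\tau$ of Lemma~\ref{lem:transfer} they produce $\tau^3$, which is a scalar. For $m=0$ the product $A_m\cdots A_1$ is empty, $a_0=1$, $b_0=0$, and the proposition reads $c_1=(x^3-1)/(x-1)$, which is Theorem~\ref{thm:main} for $n=1$. From now on $m\ge1$.

To compute with \eqref{eq:Ak} we take a basis of $V$ adapted to $E$: let $f_1=(1,1)^t$ and $f_0=(0,-1)^t$. Multiplying out,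
\begin{equation}\label{eq:f}
Ef_1=f_1,\qquad Ef_0=0,\qquad \tau_0f_1=(1,0)^t=f_0+f_1,\qquad \tau_0f_0=-f_1,\qquad \tau_0^2f_1=f_0 .
\end{equation}
The proof rests on what \eqref{eq:f} says: $\tau_0$ permutes cyclically the three lines spanned by $f_1$, $f_0+f_1$, $f_0$, and two of them are the image and the kernel of $E$.

\begin{example}
Let $n=2$, so $m=1$ and $\varepsilon=-1$. Then $A_1f_0=f_0$ and $A_1f_1=x^{-1}(f_0+f_1)$, so $A_1$ is triangular with diagonal $1,x^{-1}$, and $c_2=x(x^3+1)(x^3+x^{-1})/(x^2-x+1)=(x+1)(x^4+1)$.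
\end{example}

\section{The operator $R$ and the case $n=3$}\label{sec:R}

The factor $\tau$ in \eqref{eq:Ak} acts on all slots, so the product $A_m\cdots A_1$ does not split as a tensor product. The $A_k$ are, however, conjugate under the cyclic shift of slots, and they occur in cyclic order. This makes their product a power. Let
\[
\varpi(v_1\otimes v_2\otimes\cdots\otimes v_m)=v_2\otimes\cdots\otimes v_m\otimes v_1,\qquad R=\varpi A_1 .
\]

\begin{lemma}\label{lem:R}
We have $R^m=A_m\cdots A_1$. For $y\in\{0,1\}$ and $z\in V^{\otimes(m-1)}$,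
\begin{equation}\label{eq:Rrule}
R(f_y\otimes z)=x^{-y}\,\bigl((\tau_0^y)^{\otimes(m-1)}z\bigr)\otimes\tau_0^yf_y .
\end{equation}
\end{lemma}

\begin{proof}
The shift $\varpi$ commutes with $\tau$ and moves slot $k$ to slot $k-1$, so $A_{k-1}\varpi=\varpi A_k$ for $2\le k\le m$. Hence $A_1\varpi^{k-1}=\varpi^{k-1}A_k$, and induction on $k$ gives $R^k=\varpi A_1\varpi^{k-1}A_{k-1}\cdots A_1=\varpi^kA_k\cdots A_1$ for $k\le m$. Finally $\varpi^m=I$. By \eqref{eq:Ak} and \eqref{eq:f}, $A_1$ fixes $f_0\otimes z$ and sends $f_1\otimes z$ to $x^{-1}\tau(f_1\otimes z)$; applying $\varpi$ gives \eqref{eq:Rrule}.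
\end{proof}

\begin{example}\label{ex:n3}
Let $n=3$, so $m=2$ and $\varepsilon=1$. The rule is $R(f_0\otimes z)=z\otimes f_0$ and $R(f_1\otimes z)=x^{-1}\tau_0z\otimes\tau_0f_1$. The vector $g_{00}=f_0\otimes f_0$ is fixed. Start from $g_{10}=\tau_0f_1\otimes f_0=(f_0+f_1)\otimes f_0$ and follow the new vectors that appear:
\begin{align*}
Rg_{10}&=f_0\otimes f_0+x^{-1}\tau_0f_0\otimes\tau_0f_1=g_{00}+x^{-1}g_{01}, & g_{01}&=\tau_0f_0\otimes\tau_0f_1=-f_1\otimes\tau_0f_1,\\
Rg_{01}&=-x^{-1}\tau_0^2f_1\otimes\tau_0f_1=-x^{-1}g_{11}, & g_{11}&=\tau_0^2f_1\otimes\tau_0f_1=f_0\otimes\tau_0f_1,\\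
Rg_{11}&=\tau_0f_1\otimes f_0=g_{10}.
\end{align*}
The four vectors form a basis, since $g_{11}-g_{00}=f_0\otimes f_1$, $g_{10}-g_{00}=f_1\otimes f_0$ and $g_{01}=-f_1\otimes f_0-f_1\otimes f_1$. Modulo $g_{00}$, the operator $R$ permutes three lines cyclically and $R^3=-x^{-2}$. So $R^2$ also permutes them cyclically, the product of its three weights is $x^{-4}$, and $\det(x^3-R^2)=(x^3-1)(x^9-x^{-4})$. Proposition~\ref{prop:reduced} gives $c_3=(x^3-1)(x^{13}-1)/\bigl((x-1)^2(x^2+x+1)\bigr)$.

At each step the label loses its first letter and gains the letter $y$ of the case of \eqref{eq:Rrule} that was used. The labels have length $2$, but the cycle $10\to01\to11\to10$ has length $3$. Completing each label by a letter that brings the number of ones to $2$ explains this: the cycle becomes $101\to011\to110\to101$, the rotation of a word of length $n=3$.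
\end{example}

\section{A basis in which $R$ rotates words}\label{sec:basis}

Which vectors generalize the $g_c$ of Example~\ref{ex:n3}? Apply $R$ to a pure tensor $m$ times, expanding the first slot in $f_0,f_1$ each time, and follow the terms with $y=c_1,\dots,c_m$. By \eqref{eq:Rrule}, step $i$ appends the factor $\tau_0^{c_i}f_{c_i}$, and each later step $i'$ multiplies that factor by $\tau_0^{c_{i'}}$. The result is a multiple of
\[
g_c=\bigotimes_{i=1}^m\tau_0^{\,c_i+c_{i+1}+\cdots+c_m}f_{c_i}\qquad\bigl(c\in\{0,1\}^m\bigr).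
\]
Let $|c|=c_1+\cdots+c_m$ be the \emph{weight} of $c$. Define $\chi:\mathbb Z\to\{0,\pm1\}$ by
\[
\chi(0)=\chi(1)=1,\qquad\chi(2)=0,\qquad\chi(i+3)=-\chi(i).
\]

\begin{lemma}\label{lem:g}
The $g_c$ form a basis of $V^{\otimes m}$, and
\begin{equation}\label{eq:Rg}
Rg_c=\sum_{y\in\{0,1\}}x^{-y}\,\chi(|c|+1+y-2c_1)\;g_{(c_2,\dots,c_m,y)} .
\end{equation}
\end{lemma}

\begin{proof}
By definition,
\begin{equation}\label{eq:rec}
g_{(c_1,\dots,c_m)}=\bigl((\tau_0^{c_m})^{\otimes(m-1)}g_{(c_1,\dots,c_{m-1})}\bigr)\otimes\tau_0^{c_m}f_{c_m}.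
\end{equation}
The last factor is $f_0$ or $f_0+f_1$, and these form a basis of $V$. For fixed $c_m$ the first factors form a basis of $V^{\otimes(m-1)}$, by induction on $m$ and because $\tau_0$ is invertible. So the $g_c$ form a basis.

Let $\varphi_0,\varphi_1$ be the basis dual to $f_0,f_1$. For $i=0,1,2$ the vector $\tau_0^if_1$ is $f_1$, $f_0+f_1$, $f_0$, so $\varphi_1(\tau_0^if_1)=1,1,0$ and $\varphi_0(\tau_0^if_1)=0,1,1$. These are the values of $\chi(i)$ and of $\chi(i-1)$, as $\chi(-1)=-\chi(2)=0$. All four functions change sign under $i\mapsto i+3$, because $\tau_0^3=-1$. Thus $\varphi_y(\tau_0^if_1)=\chi(i-1+y)$ for all $i$, and since $f_b=\tau_0^{2(1-b)}f_1$,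
\[
\varphi_y(\tau_0^if_b)=\chi(i+1+y-2b)\qquad(b,y\in\{0,1\}).
\]
Now $g_c=\tau_0^{|c|}f_{c_1}\otimes g_{(c_2,\dots,c_m)}=\sum_y\chi(|c|+1+y-2c_1)\,f_y\otimes g_{(c_2,\dots,c_m)}$. By \eqref{eq:Rrule} and \eqref{eq:rec}, $R(f_y\otimes g_{(c_2,\dots,c_m)})=x^{-y}g_{(c_2,\dots,c_m,y)}$.
\end{proof}

Formula \eqref{eq:Rg} still has two terms, but $\chi(i)=0$ exactly when $i\equiv2\pmod 3$, so one of them often vanishes. The table lists the values of $\chi$ in \eqref{eq:Rg} and, when the value is nonzero, the weight $|c|-c_1+y$ of the new label.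
\[
\begin{array}{cc|lc|lc}
|c|&c_1&\multicolumn{1}{c}{y=0}&\text{weight}&\multicolumn{1}{c}{y=1}&\text{weight}\\\hline
3j&0&\chi(3j+1)=(-1)^j&3j&\chi(3j+2)=0&\\
3j&1&\chi(3j-1)=0&&\chi(3j)=(-1)^j&3j\\
3j+1&0&\chi(3j+2)=0&&\chi(3j+3)=(-1)^{j+1}&3j+2\\
3j+1&1&\chi(3j)=(-1)^j&3j&\chi(3j+1)=(-1)^j&3j+1\\
3j+2&0&\chi(3j+3)=(-1)^{j+1}&3j+2&\chi(3j+4)=(-1)^{j+1}&3j+3\\
3j+2&1&\chi(3j+1)=(-1)^j&3j+1&\chi(3j+2)=0&
\end{array}
\]
Only rows four and five have two terms, and in both of them one term has weight divisible by $3$. Weights divisible by $3$ are never left. So let $G_0$ be the span of the $g_c$ with $3\mid|c|$. For $|c|\in\{3j+1,3j+2\}$ put $c_{m+1}=3j+2-|c|\in\{0,1\}$ and $\hat c=(c_1,\dots,c_m,c_{m+1})$. The map $c\mapsto\hat c$ is a bijection from the words of length $m$ and weight $3j+1$ or $3j+2$ onto the words of length $n=m+1$ and weight $3j+2$; its inverse deletes the last letter. Let $\bar g_{\hat c}$ be the class of $g_c$ in $V^{\otimes m}/G_0$.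

\begin{proposition}\label{prop:rotation}
\begin{enumerate}
\item[(a)] The subspace $G_0$ is $R$-invariant, and $R^mg_c=(-1)^{jm}x^{-3j}g_c$ if $|c|=3j$.
\item[(b)] The classes $\bar g_v$, for $v\in\{0,1\}^n$ with $|v|\equiv2\pmod3$, form a basis of $V^{\otimes m}/G_0$, and if $|v|=3j+2$, then
\[
R\,\bar g_{(v_1,\dots,v_n)}=(-1)^{j+1+v_1}x^{-v_n}\,\bar g_{(v_2,\dots,v_n,v_1)} .
\]
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The first two rows say that $Rg_c=(-1)^jx^{-c_1}g_{(c_2,\dots,c_m,c_1)}$ for $|c|=3j$. After $m$ steps the label returns to $c$, and each letter has been the first letter once.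

(b) The first assertion follows from Lemma~\ref{lem:g} and the bijection. Let $v=\hat c$. In each of the last four rows exactly one term survives modulo $G_0$. It has $y=1$ in rows three and four and $y=0$ in rows five and six, so $y=c_{m+1}$. Its sign is $(-1)^{j+1}$ in the rows with $c_1=0$ and $(-1)^j$ in the rows with $c_1=1$. The new label $c'=(c_2,\dots,c_{m+1})$ has weight $3j+2-c_1$, so its extra letter is $c_1$ and $\widehat{c'}=(c_2,\dots,c_{m+1},c_1)$.
\end{proof}

\section{Cycles, necklaces and the proof of Theorem~\ref{thm:main}}\label{sec:cycles}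

On the quotient, $R$ is a direct sum of weighted cyclic shifts, one for each rotation orbit. Three things remain: the determinant contributed by a power of such a shift, the number of orbits of each type, and the total power of $x$ in the denominators.

\begin{lemma}\label{lem:cycle}
Let $W$ be a $K$-vector space with basis $(\gamma_i)_{i\in\mathbb Z/\ell}$, let $S\gamma_i=\lambda_i\gamma_{i+1}$ with $\lambda_i\in K$, and let $\kappa=\prod_i\lambda_i$. For $r\ge0$, $h=\gcd(\ell,r)$ and $t,\eta\in K$,
\[
\det(t-\eta S^r)=\bigl(t^{\ell/h}-\eta^{\ell/h}\kappa^{r/h}\bigr)^h .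
\]
\end{lemma}

\begin{proof}
First, $\det(t-S)=t^\ell-\kappa$. This holds for $\ell=1$, and for $\ell\ge2$ only the identity and the $\ell$-cycle contribute to the expansion over permutations, the latter with $(-1)^{\ell-1}\prod_i(-\lambda_i)=-\kappa$. In general, $i\mapsto i+r$ has $h$ cycles of length $\ell/h$ on $\mathbb Z/\ell$. On the span of each cycle $\eta S^r$ is again a weighted cyclic shift, and the product of its weights is the scalar by which $(\eta S^r)^{\ell/h}=\eta^{\ell/h}(S^{\ell})^{r/h}$ acts. Since $S^\ell=\kappa$, this scalar is $\eta^{\ell/h}\kappa^{r/h}$.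
\end{proof}

Let $O$ be an orbit of cyclic rotation on $\{0,1\}^n$, and $\ell=|O|$. As $O$ is an orbit of the group $\mathbb Z/n$, we have $\ell\mid n$, and the stabilizer of each word is generated by $\ell$. So each $v\in O$ satisfies $v_{i+\ell}=v_i$ with indices modulo $n$, and every block of $\ell$ cyclically consecutive letters contains the same number $p=\ell|v|/n$ of ones. Call $(\ell,p)$ the \emph{type} of $O$.

\begin{lemma}\label{lem:necklace}
For $\ell\mid n$ and $0\le p\le\ell$, the number of orbits of type $(\ell,p)$ is $N(\ell,p)$.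
\end{lemma}

\begin{proof}
Call a word \emph{primitive} if its rotation orbit has size equal to its length, and let $P(\ell,p)$ be the number of primitive words of length $\ell$ with $p$ ones. Rotating a power of a word rotates each copy, so the words of length $n$ in orbits of type $(\ell,p)$ are the $(n/\ell)$-th powers of these primitive words, and there are $P(\ell,p)/\ell$ orbits. Applying this with $\ell$ in place of $n$ and summing over all types gives $\binom\ell p=\sum_{d\mid\gcd(\ell,p)}P(\ell/d,p/d)$. Write $\ell=\delta\ell_0$ and $p=\delta p_0$ with $\delta=\gcd(\ell,p)$, and put $F(t)=\binom{t\ell_0}{tp_0}$ and $G(t)=P(t\ell_0,tp_0)$. Then $F(t)=\sum_{d\mid t}G(t/d)$ for all $t\ge1$, and M\"obius inversion gives $G(\delta)=\sum_{d\mid \delta}\mu(d)F(\delta/d)=\ell N(\ell,p)$.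
\end{proof}

From now on $O$ runs over the orbits of words of length $n$ and weight $3j+2$, $j\ge0$, and $W_O$ is the span of the $\bar g_v$ with $v\in O$.

\begin{lemma}\label{lem:orbit}
\begin{enumerate}
\item[(a)] If $O$ has weight $3j+2$ and type $(\ell,p)$, then $R$ acts on $W_O$ as a weighted cyclic shift of length $\ell$ whose weights have product $\kappa_O=(-1)^{(j+1)\ell+p}x^{-p}$.
\item[(b)] $\displaystyle\sum_{j\ge0}3j\binom m{3j}+m\sum_Op_O=m2^{m-1}$, where $(\ell_O,p_O)$ is the type of $O$.
\end{enumerate}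
\end{lemma}

\begin{proof}
(a) Apply Proposition~\ref{prop:rotation}(b) along $\ell$ successive rotations of $v\in O$. The first letters are $v_1,\dots,v_\ell$ and the last letters are $v_n,v_1,\dots,v_{\ell-1}$; each list is a block of $\ell$ cyclically consecutive letters and contains $p$ ones.

(b) For fixed $j$ the orbits of weight $3j+2$ have total size $\binom{m+1}{3j+2}$, so their $p_O$ add up to
\[
\frac{3j+2}{m+1}\binom{m+1}{3j+2}=\binom m{3j+1}=\binom{m-1}{3j}+\binom{m-1}{3j+1}.
\]
Also $3j\binom m{3j}=m\binom{m-1}{3j-1}$ for $j\ge1$, and the term is $0$ for $j=0$. Every $i\ge0$ is $3j-1$, $3j$ or $3j+1$ for exactly one $j$, so the total is $m\sum_i\binom{m-1}i=m2^{m-1}$.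
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $m=0$ was treated after Proposition~\ref{prop:reduced}. Let $m\ge1$. By Proposition~\ref{prop:reduced} and Lemma~\ref{lem:R}, we must show that $x^{m2^{m-1}}\det(x^3-\varepsilon R^m)$ is the numerator of the theorem. Since $G_0$ is invariant and the quotient is the direct sum of the invariant subspaces $W_O$, the determinant is the product of the determinants on $G_0$ and on the $W_O$. Proposition~\ref{prop:rotation}(a) gives
\[
\det(x^3-\varepsilon R^m|_{G_0})=\prod_{j\ge0}\bigl(x^3-(-1)^{m(j+1)}x^{-3j}\bigr)^{\binom m{3j}} .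
\]
For an orbit $O$ of weight $3j+2$ and type $(\ell,p)$ we have $\gcd(\ell,m)=1$, because $\ell\mid m+1$. So Lemmas~\ref{lem:cycle} and~\ref{lem:orbit}(a) give
\[
\det(x^3-\varepsilon R^m|_{W_O})=x^{3\ell}-\varepsilon^\ell\kappa_O^m=x^{3\ell}-(-1)^{m(j\ell+p)}x^{-mp},
\]
where $m\ell+m\bigl((j+1)\ell+p\bigr)\equiv m(j\ell+p)\pmod 2$. Multiply each factor of the first kind by $x^{3j}$ and each factor of the second kind by $x^{mp}$. By Lemma~\ref{lem:orbit}(b) this uses exactly $x^{m2^{m-1}}$, so
\[
x^{m2^{m-1}}\det(x^3-\varepsilon R^m)=\prod_{j\ge0}\bigl(x^{3j+3}-(-1)^{m(j+1)}\bigr)^{\binom m{3j}}\prod_O\bigl(x^{3\ell+mp}-(-1)^{m(j\ell+p)}\bigr).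
\]
Grouping the orbits by type and using Lemma~\ref{lem:necklace} completes the proof.
\end{proof}

\section{A larger family of layered posets}\label{sec:family}

The proof used two features of the sequence of layers: the full layers at both ends combine into a scalar, and the intermediate layers run through the faces $w_1=1,\dots,w_m=1$ in this order. Both persist if the number of full layers is changed by a multiple of $3$ and the run through the faces is repeated.

\begin{theorem}\label{thm:family}
Let $m\ge1$, $q\ge0$, and $s=s'+s''$ with $s',s''\ge0$ and $s\equiv2\pmod3$. Let $\mathcal H=\mathcal H_{m,q,s',s''}$ be the set of pairs $(w,k)$ with $w\in\{1,2\}^m$ and $1\le k\le s+qm$, with the product order, where $w$ is arbitrary if $k\le s'$ or $k>s'+qm$, and $w_{i(k)}=1$ otherwise, with $i(k)\in\{1,\dots,m\}$ and $i(k)\equiv k-s'\pmod m$. Put $\eta=(-1)^{m(s+1)/3}$. Then the Coxeter polynomial of $\mathcal H$ is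
\[
\frac{\displaystyle\prod_{j\ge0}\bigl(x^{s+1+3jq}-\eta(-1)^{jmq}\bigr)^{\binom m{3j}}\prod_O\bigl(x^{((s+1)\ell+mpq)/h}-\eta^{\ell/h}(-1)^{((j+1)\ell+p)mq/h}\bigr)^h}{(x-\varepsilon)^{a_m}(x^2+\varepsilon x+1)^{b_m}},
\]
where $O$ runs over the rotation orbits of binary words of length $m+1$ with $3j+2$ ones ($j\ge0$), $\ell=|O|$, $p=\ell(3j+2)/(m+1)$ and $h=\gcd(\ell,q)$. In particular it is a product of cyclotomic polynomials. The Hochschild poset $\mathsf{Tr}(m+1)$ is the case $s'=s''=q=1$.
\end{theorem}

\begin{proof}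
The zeta matrix has the block form of Lemma~\ref{lem:transfer}, with $s'$ full layers, then $q$ runs through $\iota_1,\dots,\iota_m$, then $s''$ full layers. All $B_k$ have determinant $1$, and the sizes add up to $s2^m+qm2^{m-1}$. By \eqref{eq:full}, \eqref{eq:Ak} and Lemma~\ref{lem:R}, $\tau A=x^{-s}\tau^{s''+1}R^{mq}\tau^{s'}$. Moving $\tau^{s'}$ to the front produces $\tau^{s+1}=(\tau^3)^{(s+1)/3}=\eta$, so the Coxeter polynomial is
\[
x^{qm2^{m-1}}\det(x^{s+1}-\eta R^{mq})/\det(x-\tau),
\]
and the denominator is given by Proposition~\ref{prop:reduced}. On $G_0$ the operator $R^{mq}$ is diagonal, with the entry $(-1)^{jmq}x^{-3jq}$ at each of the $\binom m{3j}$ labels of weight $3j$. On $W_O$ we have $\gcd(\ell,mq)=\gcd(\ell,q)=h$, as $\gcd(\ell,m)=1$, so Lemmas~\ref{lem:cycle} and~\ref{lem:orbit}(a) give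
\[
\det(x^{s+1}-\eta R^{mq}|_{W_O})=\bigl(x^{(s+1)\ell/h}-\eta^{\ell/h}(-1)^{((j+1)\ell+p)mq/h}x^{-mpq/h}\bigr)^h .
\]
Clearing denominators takes $x^{3jq}$ for each label of weight $3j$ and $x^{mpq}$ for each orbit, which is $x^{qm2^{m-1}}$ in total by Lemma~\ref{lem:orbit}(b). This proves the formula. The exponents $s+1+3jq$ and $((s+1)\ell+mpq)/h$ are positive, so all roots are roots of unity, and the polynomial is monic and integral. For $s'=s''=q=1$, replacing $k$ by $k-1$ turns $\mathcal H$ into the poset of Lemma~\ref{lem:layers}.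
\end{proof}

\begin{remark}
The congruence $s\equiv2\pmod3$ is used only to make $\tau^{s+1}$ a scalar. Without it the triangular structure of Proposition~\ref{prop:rotation} is not available: for $m=1$ we have $G_0=Kf_0$, and neither $\tau f_0=-f_1$ nor $\tau^2f_0=-(f_0+f_1)$ lies in $G_0$. The condition on $i(k)$ is used only to write the product of the middle transfer matrices as $R^{mq}$. For $q=0$ the poset is the product of $\{1,2\}^m$ with a chain of $s$ elements; then $h=\ell$, and the numerator is $(x^{s+1}-\eta)^{2^m}$.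
\end{remark}

\begin{thebibliography}{1}
\bibitem{Combe} Camille Combe, \emph{A geometric and combinatorial exploration of Hochschild lattices}, arXiv:2007.00048 (2020).
\end{thebibliography}
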